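\title{An integral test for the rate of escape\\ of the stationary pinned string}

\begin{abstract}
The stationary pinned string $U_t(x)$ is an $\mathbb{R}^d$-valued Gaussian solution of the heat equation on the line driven by space-time white noise. We prove that for $d\ge 7$ and every increasing function $f$, the quantity $\liminf_{t\to\infty}\inf_x |U_t(x)|/f(t)$ is almost surely $\infty$ or almost surely $0$ according as $\int_1^\infty (f(t)t^{-1/4})^{d-6}\,dt/t$ is finite or infinite. This proves a conjectured analogue of the Dvoretzky--Erd\H{o}s test and identifies its exponent, which is the only possible one. We also obtain two-sided bounds for the probability of hitting a small ball, the corresponding test as $t\downarrow 0$, and the fact that the string does not escape to infinity when $d\le 6$. The proof combines a covering bound, a second moment estimate for occupation measures that rests on a Fourier lower bound for a conditional variance, and a zero--one law for the Gaussian field.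
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The stationary pinned string}

Funaki's model of a random string in $\mathbb{R}^d$ is the stochastic heat equation
\[
\frac{\partial u_t(x)}{\partial t}=\frac{\partial^2 u_t(x)}{\partial x^2}+\dot W(x,t),\qquad t\ge 0,\ x\in\mathbb{R},
\]
for a continuous $\mathbb{R}^d$-valued process $u$. At each time $t$ the map $x\mapsto u_t(x)$ is a curve in $\mathbb{R}^d$; the heat flow smooths it and the noise shakes it. Here $\dot W$ is an $\mathbb{R}^d$-valued space-time white noise with independent components. That is, to every $h\in L^2((0,\infty)\times\mathbb{R})$ there corresponds a random vector $\iint h\,dW$, these vectors are jointly Gaussian and centered, and the covariance of the $i$th coordinate of $\iint h\,dW$ with the $j$th coordinate of $\iint h'\,dW$ is $\delta_{ij}\iint hh'$. In the model the noise is adapted to a right-continuous filtration on a complete probability space $(\Omega,\mathcal{F},P)$; only the completeness of $\mathcal{F}$ matters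 below.

Let $G_t(x)=(4\pi t)^{-1/2}\exp(-x^2/4t)$ be the heat kernel and let $\tilde W$ be a second $\mathbb{R}^d$-valued white noise, independent of $\dot W$. The \emph{stationary pinned string} is the solution $(U_t(x))_{t\ge0,\,x\in\mathbb{R}}$ with initial value
\begin{equation}\label{eq:initial}
U_0(x)=\int_0^\infty\!\!\int \bigl(G_r(x-z)-G_r(z)\bigr)\,\tilde W(dz\,dr);
\end{equation}
that is, $U_t(x)$ is a continuous version of
\begin{equation}\label{eq:mild}
\int G_t(x-z)U_0(z)\,dz+\int_0^t\!\!\int G_{t-r}(x-z)\,W(dz\,dr).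
\end{equation}
The initial value has a simple meaning. A string shaken since time $-\infty$ would be at $\int_0^\infty\!\int G_r(x-z)\,\tilde W(dz\,dr)$ at time $0$, with $r$ the age of the noise. This integral does not exist, because $\int G_r(z)^2\,dz=(8\pi r)^{-1/2}$ is not integrable at $r=\infty$. Subtracting the position of the point $x=0$ gives \eqref{eq:initial}. So the string is pinned, $U_0(0)=0$, and it is stationary in the sense that its space-time increments are. Lemma~\ref{lem:cov} below makes this precise and gives the scaling relation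
\begin{equation}\label{eq:scaling}
\bigl(U_{\eta^4t}(\eta^2x)\bigr)_{t,x}\overset{d}{=}\bigl(\eta\,U_t(x)\bigr)_{t,x},\qquad \eta>0 .
\end{equation}
We study the distance from the origin of $\mathbb{R}^d$ to the string at time $t$,
\[
D(t)=\inf_{x\in\mathbb{R}}|U_t(x)| ,
\]
where $|\cdot|$ is the Euclidean norm. By \eqref{eq:scaling}, $D(t)$ has the law of $t^{1/4}D(1)$, so $t^{1/4}$ is the natural scale at a fixed time. The question is how far below this scale $D$ dips at exceptional times.

\subsection{The conjecture and the results}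

Throughout, \emph{increasing} means nondecreasing and strictly positive. For a Brownian motion $B$ in $\mathbb{R}^d$, $d\ge3$, the question is answered by the Dvoretzky--Erd\H{o}s test: for increasing $f$, the integral $\int_1^\infty (f(t)t^{-1/2})^{d-2}\,dt/t$ is finite if and only if $\liminf_{t\to\infty}|B(t)|/f(t)=\infty$ a.s., and if it diverges then this liminf is $0$ a.s. The following analogue for the string is posed in \cite{Lam}.

\begin{quote}
\textbf{Conjecture.} For $d\ge7$ there is a constant $\beta=\beta(d)>0$ such that, for every increasing $f$ on $(0,\infty)$, the integral $\int_1^\infty (f(t)t^{-1/4})^{\beta}\,dt/t$ is finite if and only if $\liminf_{t\to\infty}D(t)/f(t)=\infty$ a.s., and if the integral diverges then $\liminf_{t\to\infty}D(t)/f(t)=0$ a.s.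
\end{quote}

The conjecture is true with $\beta=d-6$.

\begin{theorem}\label{thm:main}
Let $d\ge7$, let $f$ be increasing on $(0,\infty)$, and put
\[
I(f)=\int_1^\infty \bigl(f(t)t^{-1/4}\bigr)^{d-6}\,\frac{dt}{t}.
\]
If $I(f)<\infty$, then $\liminf_{t\to\infty}D(t)/f(t)=\infty$ a.s. If $I(f)=\infty$, then $\liminf_{t\to\infty}D(t)/f(t)=0$ a.s.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] For $d\ge7$, $\beta=d-6$ is the only constant for which the conjecture holds.
\item[(b)] For $d\ge7$ there are constants $0<c\le C<\infty$ such that for all $T>0$ and $0<\eta\le T^{1/4}$,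
\[
c\,(\eta T^{-1/4})^{d-6}\le P\bigl(\exists\, t\in[T,2T],\ x\in\mathbb{R}:\ |U_t(x)|\le\eta\bigr)\le C\,(\eta T^{-1/4})^{d-6}.
\]
The lower bound already holds with $x$ restricted to $|x|\le\sqrt T$. In Theorem~\ref{thm:main}, $D(t)$ may be replaced by $D_a(t)=\inf_{|x|\le a\sqrt t}|U_t(x)|$ for any $a>0$.
\item[(c)] Let $d\ge7$ and let $f$ be increasing on $(0,1]$. Then $\liminf_{t\downarrow0}D(t)/f(t)$ is a.s.\ $\infty$ or a.s.\ $0$ according as $\int_0^1(f(t)t^{-1/4})^{d-6}\,dt/t$ is finite or infinite.
\item[(d)] If $d\le6$, then $\liminf_{t\to\infty}D(t)/f(t)=0$ a.s.\ for every increasing $f$ with $f(t)\to\infty$. Consequently $D(t)\to\infty$ a.s.\ if $d\ge7$, while $\liminf_{t\to\infty}D(t)<\infty$ a.s.\ if $d\le6$.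
\end{enumerate}
\end{theorem}

Every almost sure statement about a liminf over real $t$ is proved by exhibiting a measurable event of probability one on which it holds; since $\mathcal{F}$ is complete, no further question of measurability arises.

The exponent in the test is not seen on powers: for $f(t)=t^{b}$ with $b\ge0$ the integral converges exactly when $b<1/4$, whatever $\beta>0$ is. It is seen on logarithmic corrections. For $\gamma>0$ let
\begin{equation}\label{eq:fgamma}
f_\gamma(t)=t^{1/4}\bigl(\log(t+e^{4\gamma})\bigr)^{-\gamma}\quad (t\ge1),\qquad f_\gamma(t)=f_\gamma(1)\quad(0<t\le1).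
\end{equation}
The shift $e^{4\gamma}$ makes $f_\gamma$ increasing: since $\log(t+e^{4\gamma})\ge4\gamma$, the logarithmic derivative of $f_\gamma$ on $[1,\infty)$ is
\[
\frac1{4t}-\frac{\gamma}{(t+e^{4\gamma})\log(t+e^{4\gamma})}\ \ge\ \frac1{4t}-\frac1{4(t+e^{4\gamma})}\ >\ 0 .
\]
For $\beta>0$ the integral $\int_1^\infty(f_\gamma(t)t^{-1/4})^\beta\,dt/t=\int_1^\infty(\log(t+e^{4\gamma}))^{-\gamma\beta}\,dt/t$ is finite if and only if $\gamma\beta>1$. So, by Theorem~\ref{thm:main}, the string eventually stays outside the ball of radius $f_\gamma(t)$ when $\gamma>1/(d-6)$ and enters it at arbitrarily large times when $\gamma\le1/(d-6)$.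

\begin{proof}[Proof of Theorem~\ref{thm:more}(a), given Theorem~\ref{thm:main}]
Suppose the conjecture holds with some $\beta\ne d-6$, and let $\gamma=1/\min(\beta,d-6)$. Exactly one of $\gamma\beta$ and $\gamma(d-6)$ exceeds $1$. So for $f_\gamma$ one of the two integrals converges and the other diverges, and $\liminf_{t\to\infty} D(t)/f_\gamma(t)$ would be both a.s.\ $\infty$ and a.s.\ $0$.
\end{proof}

\section{The exponent: a count, and the Brownian case}\label{sec:model}

The value $d-6$ comes from counting. Fix $T$ and a radius $\eta\ll T^{1/4}$. By \eqref{eq:scaling} and the stationarity of increments, $U$ moves by about $\eta$ on a cell of duration $\eta^4$ and width $\eta^2$. The region $[T,2T]\times[-\sqrt T,\sqrt T]$ holds about $(T/\eta^4)(\sqrt T/\eta^2)=(T^{1/4}/\eta)^6$ such cells. In this region $U$ is a Gaussian vector of size $T^{1/4}$, so a given cell visits the ball of radius $\eta$ with probability about $(\eta/T^{1/4})^d$. The expected number of cells that visit the ball is therefore about $(\eta T^{-1/4})^{d-6}$.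 If this is also the order of the hitting probability, and if the time blocks $[2^n,2^{n+1}]$ behave as if independent, then the Borel--Cantelli lemma and its converse predict the test $\sum_n (f(2^n)2^{-n/4})^{d-6}<\infty$, which is the discrete form of $I(f)<\infty$. Since $I(Kf)=K^{d-6}I(f)$, the test gives the same answer for all multiples of $f$, and this is why the liminf takes only the values $0$ and $\infty$.

For Brownian motion a cell is a time interval of length $\eta^2$, there are $(T^{1/2}/\eta)^2$ cells in $[T,2T]$, and the count gives the exponent $d-2$ of the Dvoretzky--Erd\H{o}s test. In this case the count for one block can be made rigorous in a few lines, and the computation is the model for the whole paper. Let $B$ be a standard Brownian motion in $\mathbb{R}^d$, $d\ge3$, let $0<\eta\le1$, and let $v_d$ be the volume of the unit ball of $\mathbb{R}^d$. We show that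
\[
P\bigl(\exists\,t\in[1,2]:\ |B(t)|\le\eta\bigr)\ \text{ lies between two constant multiples of }\ \eta^{d-2}.
\]

\emph{Upper bound: cover by cells.} Cover $[1,2]$ by at most $2\eta^{-2}$ intervals $[s,s+\eta^2]$ with $s\ge1$. If $|B(t)|\le\eta$ for some $t$ in such an interval, then $|B(s)|\le\eta+S$ with $S=\sup_{s\le t\le s+\eta^2}|B(t)-B(s)|$. The variable $S$ is independent of $B(s)$ and has the law of $\eta\sup_{[0,1]}|B|$, and the density of $B(s)$ is at most $(2\pi s)^{-d/2}\le1$. So each interval contributes at most $v_d\,\eta^d E(1+\sup_{[0,1]}|B|)^d$, and the total is at most $C\eta^{d-2}$.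

\emph{Lower bound: second moment of the occupation time.} A union bound cannot be reversed, because visits come in clusters. The size of a cluster is measured by the second moment of $Y=\int_1^2\mathbf{1}\{|B(t)|\le\eta\}\,dt$. For $t\in[1,2]$ the density of $B(t)$ on the unit ball is at least $(4\pi)^{-d/2}e^{-1/2}$, so $EY\ge c\eta^d$. For $1\le s<t\le2$, the increment $B(t)-B(s)$ is independent of $B(s)$ and has density at most $(t-s)^{-d/2}$, so
\[
P\bigl(|B(s)|\le\eta,\ |B(t)|\le\eta\bigr)\le C\eta^d\min\bigl(1,(\eta^2/(t-s))^{d/2}\bigr).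
\]
Now $\int_0^\infty\min(1,(\eta^2/r)^{d/2})\,dr=\frac{d}{d-2}\,\eta^2$, which is finite because $d>2$. Hence $EY^2\le C\eta^{d+2}$, and $P(Y>0)\ge (EY)^2/EY^2\ge c\,\eta^{d-2}$. In words: given one visit, the expected total time in the ball is of the order $\eta^2$ of a single cell.

Both halves used independent increments, which the string does not have in time: Lemma~\ref{lem:cov} gives $E[(U^{(i)}_2(0)-U^{(i)}_1(0))\,U^{(i)}_1(0)]=(2^{-1/2}-1)\pi^{-1/2}\ne0$ for each coordinate $i$. Four things have to be supplied.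
\begin{enumerate}
\item[1.] In the upper bound, a decomposition of $U$ on a cell into a multiple of its value at a base point and an independent remainder, and a summation over the unbounded $x$ direction (Section~\ref{sec:upper}).
\item[2.] In the lower bound, a lower bound for the conditional variance of $U$ at one space-time point given its value at another (Lemma~\ref{lem:lnd}, used in Section~\ref{sec:moments}).
\item[3.] A substitute for the converse Borel--Cantelli lemma, since the blocks are dependent. The same conditional variance bound shows that occupation measures of nonadjacent blocks are independent up to a constant factor, which gives infinitely many visits with positive probability (Lemma~\ref{lem:bc}).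
\item[4.] A zero--one law that turns positive probability into probability one (Section~\ref{sec:zeroone}).
\end{enumerate}
Section~\ref{sec:div} assembles the last three items.

\section{The covariance}\label{sec:cov}

\subsection{Notation and standard facts}

Points of $\mathbb{H}=[0,\infty)\times\mathbb{R}$ are written $p=(t,x)$, $q=(s,y)$, and $U_p=U_t(x)$, with coordinates $U_p^{(1)},\dots,U_p^{(d)}$. The parabolic gauge on $\mathbb{R}^2$ is
\[
\rho(t,x)=|x|+|t|^{1/2}.
\]
It satisfies the triangle inequality because $|t+s|^{1/2}\le|t|^{1/2}+|s|^{1/2}$; it is homogeneous, $\rho(r^2t,rx)=r\rho(t,x)$; and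
\begin{equation}\label{eq:volume}
|\{\rho\le r\}|=\int_{-r}^r2(r-|x|)^2\,dx=\tfrac43r^3 .
\end{equation}
The letters $c,C$ denote constants in $(0,\infty)$ that depend only on $d$ and may change from line to line. Fourier transforms are $\hat h(\zeta)=\int e^{-i\zeta\cdot z}h(z)\,dz$, so that $\hat G_r(k)=e^{-rk^2}$, Plancherel's identity on $\mathbb{R}$ reads $\int|h|^2=\frac1{2\pi}\int|\hat h|^2$, and inversion on $\mathbb{R}^2$ reads $\int e^{i\zeta\cdot z}\hat h(\zeta)\,d\zeta=4\pi^2h(z)$.

We use the following textbook facts. Two jointly Gaussian families that are uncorrelated are independent. The law of a continuous centered Gaussian process is determined by its covariance. A centered Gaussian vector in $\mathbb{R}^k$ with invertible covariance matrix $\Sigma$ has density at most $(2\pi)^{-k/2}(\det\Sigma)^{-1/2}$. By Fernique's theorem, a centered Gaussian process $X$ with continuous paths on a compact metric space has $E\sup|X|^m<\infty$ for every $m$. Finally, for $X\ge0$ with $0<EX^2<\infty$, the Cauchy--Schwarz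 and Paley--Zygmund inequalities give
\begin{equation}\label{eq:pz}
P(X>0)\ge\frac{(EX)^2}{EX^2},\qquad P\bigl(X\ge\tfrac12EX\bigr)\ge\frac{(EX)^2}{4\,EX^2}.
\end{equation}

\subsection{The variance of increments}

Let $N$ be a standard normal variable. For $(t,x)\in\mathbb{R}^2$ put
\begin{equation}\label{eq:sigma}
\sigma^2(t,x)=\frac1{2\pi}\int_{\mathbb{R}}\frac{1-e^{-|t|k^2}\cos kx}{k^2}\,dk=\frac12\,E\bigl|x+\sqrt{2|t|}\,N\bigr| .
\end{equation}
The two expressions agree: write $|z|=\frac1\pi\int(1-\cos kz)k^{-2}\,dk$ with $z=x+\sqrt{2|t|}N$, exchange expectation and integral by Tonelli's theorem, and use $E\cos k(x+\sqrt{2|t|}N)=e^{-|t|k^2}\cos kx$. The first expression is the one that comes out of the stochastic integrals; the second gives all the estimates.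

\begin{lemma}\label{lem:cov}
The coordinates $U^{(1)},\dots,U^{(d)}$ are i.i.d.\ centered Gaussian fields, and for $p,q\in\mathbb{H}$,
\[
E\bigl(U^{(i)}_p-U^{(i)}_q\bigr)^2=\sigma^2(p-q),\qquad
R(p,q):=E\bigl[U^{(i)}_pU^{(i)}_q\bigr]=\tfrac12\bigl(\sigma^2(p)+\sigma^2(q)-\sigma^2(p-q)\bigr).
\]
Moreover:
\begin{enumerate}
\item[(i)] $|\sigma^2(p)-\sigma^2(p')|\le\rho(p-p')$ for $p,p'\in\mathbb{R}^2$;
\item[(ii)] $\rho/4\le\sigma^2\le\rho$ on $\mathbb{R}^2$;
\item[(iii)] $|R(p,q)|\le\min(\rho(p),\rho(q))$ for $p,q\in\mathbb{H}$;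
\item[(iv)] $(U_{p+q}-U_p)_{q\in\mathbb{H}}\overset{d}{=}(U_q)_{q\in\mathbb{H}}$ for each $p\in\mathbb{H}$, and \eqref{eq:scaling} holds.
\end{enumerate}
\end{lemma}

In particular $\sigma^2(0,x)=|x|/2$, so each coordinate of $U_0$ is a two-sided Brownian motion with variance $|x|/2$, and $\sigma^2(t,0)=\sqrt{|t|/\pi}$ because $E|N|=\sqrt{2/\pi}$.

\begin{proof}
\emph{A single stochastic integral representation.} Let $k_z(r,w)=G_r(z-w)-G_r(w)$, so that $U_0(z)=\iint k_z\,d\tilde W$. By Plancherel,
\[
\|k_z-k_{z'}\|_{L^2}^2=\frac1{2\pi}\int\!\!\int_0^\infty e^{-2rk^2}\bigl|e^{-ikz}-e^{-ikz'}\bigr|^2dr\,dk=\frac1{2\pi}\int\frac{1-\cos k(z-z')}{k^2}\,dk=\frac{|z-z'|}2 .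
\]
So $z\mapsto k_z$ is continuous in $L^2((0,\infty)\times\mathbb{R})$ with $\|k_z\|^2=|z|/2$, and for $t>0$ the Bochner integral $\int G_t(x-z)k_z\,dz$ exists. By the semigroup property $G_t*G_r=G_{t+r}$ and $\int G_t=1$ it equals $G_{t+r}(x-w)-G_r(w)$. Each coordinate of $h\mapsto\iint h\,d\tilde W$ is a linear isometry into $L^2(P)$, so it commutes with Bochner integrals; and the $L^2(P)$-valued integral $\int G_t(x-z)U_0(z)\,dz$ equals the pathwise one a.s., as one sees by pairing both with an arbitrary $\xi\in L^2(P)$ and using Fubini's theorem. Hence a.s.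
\[
U_t(x)=\int_0^\infty\!\!\int\bigl(G_{t+r}(x-z)-G_r(z)\bigr)\tilde W(dz\,dr)+\int_0^t\!\!\int G_{t-r}(x-z)\,W(dz\,dr).
\]
The kernels are the same for all coordinates, so the coordinates are i.i.d.\ centered Gaussian fields.

\emph{The variance of an increment.} Let $t\ge s$, $\tau=t-s$, $h=x-y$. Sort the noise in $U_t(x)-U_s(y)$ by its age $b$ at time $s$. For $W$ at time $r<s$ the age is $b=s-r\in(0,s)$; for $\tilde W$ at $r>0$ it is $b=s+r\in(s,\infty)$, and the pinning terms $G_r(z)$ cancel. In both cases the kernel is $G_{\tau+b}(x-z)-G_b(y-z)$, whose Fourier transform in $z$ has modulus $e^{-bk^2}|e^{-\tau k^2}e^{ikh}-1|$. The noise $W$ at times $r\in(s,t)$ has kernel $G_{t-r}(x-z)$. The three parts are independent, so the variance of one coordinate is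
\begin{align*}
&\frac1{2\pi}\int\Bigl[\int_0^\infty e^{-2bk^2}\bigl|e^{-\tau k^2}e^{ikh}-1\bigr|^2db+\int_0^\tau e^{-2bk^2}db\Bigr]dk\\
&\qquad=\frac1{2\pi}\int\frac{\bigl(1-2e^{-\tau k^2}\cos kh+e^{-2\tau k^2}\bigr)+\bigl(1-e^{-2\tau k^2}\bigr)}{2k^2}\,dk=\sigma^2(\tau,h).
\end{align*}
Since $\sigma^2$ is even, this is $\sigma^2(p-q)$ in either order of the points. Taking $q=(0,0)$, where $U$ vanishes, gives $E(U_p^{(i)})^2=\sigma^2(p)$, and polarization gives the formula for $R$.

(i) For $p=(t,x)$, $p'=(t',x')$, the second expression in \eqref{eq:sigma} gives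
\[
|\sigma^2(p)-\sigma^2(p')|\le\tfrac12|x-x'|+\tfrac1{\sqrt2}\bigl||t|^{1/2}-|t'|^{1/2}\bigr|\,E|N|\le\tfrac12|x-x'|+\pi^{-1/2}|t-t'|^{1/2},
\]
where we used $|\sqrt u-\sqrt v|\le\sqrt{|u-v|}$ and $||t|-|t'||\le|t-t'|$.

(ii) The upper bound is (i) with $p'=0$. By Jensen's inequality $\sigma^2(t,x)\ge|x|/2$. The function $x\mapsto E|x+\sqrt{2|t|}N|$ is even and convex, hence minimal at $0$, so $\sigma^2(t,x)\ge\sqrt{|t|/\pi}$. Averaging the two bounds gives $\sigma^2(t,x)\ge\frac14|x|+\frac1{2\sqrt\pi}|t|^{1/2}\ge\frac14\rho(t,x)$.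

(iii) By (i) and (ii), $2|R(p,q)|\le\sigma^2(q)+|\sigma^2(p)-\sigma^2(p-q)|\le2\rho(q)$; exchange $p$ and $q$.

(iv) By polarization the covariance of $U^{(i)}_{p+q}-U^{(i)}_p$ and $U^{(i)}_{p+q'}-U^{(i)}_p$ is $\frac12(\sigma^2(q)+\sigma^2(q')-\sigma^2(q-q'))=R(q,q')$. By \eqref{eq:sigma}, $\sigma^2(\eta^4t,\eta^2x)=\eta^2\sigma^2(t,x)$, which gives the equality of covariances in \eqref{eq:scaling}.
\end{proof}

\subsection{Conditional variance given one value}

How much randomness is left in $U_q$ once $U_p$ is known? For a centered Gaussian pair the conditional variance is $\inf_\alpha E(U_q^{(i)}-\alpha U_p^{(i)})^2$. The choices $\alpha=0$ and $\alpha=1$ show that it is at most $\min(\rho(q),\rho(q-p))$: the value $U_q$ is well predicted if $q$ is near the pinned point or near $p$. The next lemma says that these are the only ways. At time $0$ this can be seen by hand: for $p=(0,x)$ and $q=(0,y)$ with $0<y<x$, the conditional variance is that of a Brownian bridge, $y(x-y)/(2x)\ge\frac14\min(y,x-y)$.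

\begin{lemma}\label{lem:lnd}
There is an absolute constant $\kappa>0$ such that for $p,q\in\mathbb{H}$,
\[
\inf_{\alpha\in\mathbb{R}}E\bigl(U_q^{(i)}-\alpha U_p^{(i)}\bigr)^2\ge\kappa\min\bigl(\rho(q),\rho(q-p)\bigr).
\]
Hence the covariance matrix $\Sigma_{p,q}$ of $(U^{(i)}_p,U^{(i)}_q)$ satisfies $\det\Sigma_{p,q}\ge\frac\kappa4\,\rho(p)\min(\rho(q),\rho(q-p))$.
\end{lemma}

The two-sided bound $\rho/4\le\sigma^2\le\rho$ cannot be inserted into $R(p,p)R(q,q)-R(p,q)^2$, which is a difference of terms of the same order. Instead we write the infimum as a distance in a weighted $L^2$ space of frequencies, where $U_p$ corresponds to $e^{i\zeta\cdot p}-1$, and bound the distance from below by duality, with a linear functional that sees the point $q$ but neither $0$ nor $p$.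

\begin{proof}
\emph{Spectral form.} For $\zeta=(\omega,k)\in\mathbb{R}^2$ let $F(\zeta)=\frac1{4\pi^2}(\omega^2+k^4)^{-1}$ and $\zeta\cdot p=\omega t+kx$. From $\int\cos(\omega t)(\omega^2+b^2)^{-1}d\omega=\pi b^{-1}e^{-b|t|}$ with $b=k^2$, and the vanishing of the corresponding sine integral,
\[
\int\frac{1-\cos(\omega t+kx)}{\omega^2+k^4}\,d\omega=\frac{\pi}{k^2}\bigl(1-e^{-k^2|t|}\cos kx\bigr),\qquad k\ne0 .
\]
By Tonelli's theorem and \eqref{eq:sigma}, $\sigma^2(p)=\int2(1-\cos\zeta\cdot p)F(\zeta)\,d\zeta$. Since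
\[
\operatorname{Re}\bigl[(e^{i\zeta\cdot p}-1)(e^{-i\zeta\cdot q}-1)\bigr]=(1-\cos\zeta\cdot p)+(1-\cos\zeta\cdot q)-(1-\cos\zeta\cdot(p-q)),
\]
the integral of this expression against $F$ is $R(p,q)$. Expanding the square, for real $\alpha$,
\[
E\bigl(U^{(i)}_q-\alpha U^{(i)}_p\bigr)^2=\int|A(\zeta)|^2F(\zeta)\,d\zeta,\qquad A(\zeta)=e^{i\zeta\cdot q}-1-\alpha\bigl(e^{i\zeta\cdot p}-1\bigr).
\]

\emph{Duality.} Let $r=\min(\rho(q),\rho(q-p))$; we may assume $r>0$. Fix once and for all $\varphi\in C_c^\infty(\mathbb{R}^2)$ supported in the open set $\{\rho<1\}$ with $\varphi(0)=1$. Let $\varphi_r(t,x)=\varphi(t/r^2,x/r)$, which vanishes on $\{\rho\ge r\}$ and has $\hat\varphi_r(\omega,k)=r^3\hat\varphi(r^2\omega,rk)$. We have $A(\zeta)e^{-i\zeta\cdot q}=1-(1-\alpha)e^{-i\zeta\cdot q}-\alpha e^{i\zeta\cdot(p-q)}$, so Fourier inversion gives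
\[
\int A(\zeta)e^{-i\zeta\cdot q}\hat\varphi_r(\zeta)\,d\zeta=4\pi^2\bigl[\varphi_r(0)-(1-\alpha)\varphi_r(-q)-\alpha\varphi_r(p-q)\bigr]=4\pi^2 ,
\]
because $\rho(q)\ge r$ and $\rho(p-q)\ge r$. The value does not depend on $\alpha$. By the Cauchy--Schwarz inequality,
\[
16\pi^4\le\int|A|^2F\,d\zeta\cdot\int|\hat\varphi_r|^2F^{-1}d\zeta .
\]
The substitution $\omega'=r^2\omega$, $k'=rk$ gives $\int|\hat\varphi_r|^2F^{-1}d\zeta=r^{6-3-4}M=M/r$, where $M=4\pi^2\int|\hat\varphi|^2(\omega^2+k^4)\,d\zeta$ is finite because $\hat\varphi$ decays rapidly. Take $\kappa=16\pi^4/M$.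

\emph{The determinant.} If $p\neq0$, minimizing the quadratic in $\alpha$ gives $\det\Sigma_{p,q}=R(p,p)\inf_\alpha E(U^{(i)}_q-\alpha U^{(i)}_p)^2$, and $R(p,p)=\sigma^2(p)\ge\rho(p)/4$. If $p=0$, both sides of the claimed inequality vanish.
\end{proof}

\section{The upper hitting bound and the convergent case}\label{sec:upper}

We first bound the probability that one cell visits the ball. The increment $U_q-U_p$ is correlated with $U_p$, so we subtract from $U_q$ its regression on $U_p$ instead. The point is that the regression coefficient is close to $1$ when the cell is small compared with its distance from the pinned point.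

\begin{lemma}\label{lem:cell}
Let $d\ge1$, $p=(t_0,x_0)\in\mathbb{H}$, $0<\eta^2\le\rho(p)/16$ and $Q=[t_0,t_0+\eta^4]\times[x_0-\eta^2,x_0+\eta^2]$. Then
\[
P\bigl(\min_Q|U|\le\eta\bigr)\le C\bigl(\eta^2/\rho(p)\bigr)^{d/2}.
\]
\end{lemma}

\begin{proof}
Let $\lambda(q)=R(p,q)/R(p,p)$ and $V_q=U_q-\lambda(q)U_p$. Every coordinate of $V_q$ is uncorrelated with every coordinate of $U_p$, so the field $V$ is independent of $U_p$. For $q\in Q$ we have $\rho(q-p)\le2\eta^2$, and Lemma~\ref{lem:cov}(i),(ii) give
\[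
|\lambda(q)-1|=\frac{|\sigma^2(q)-\sigma^2(p)-\sigma^2(p-q)|}{2\sigma^2(p)}\le\frac{\rho(q-p)}{\sigma^2(p)}\le\frac{8\eta^2}{\rho(p)}\le\frac12 .
\]
The last inequality is where $\eta^2\le\rho(p)/16$ is used. If $|U_q|\le\eta$ for some $q\in Q$, then $\frac12|U_p|\le\lambda(q)|U_p|\le\eta+S$ with $S=\sup_Q|V|$. The density of $U_p$ is at most $(2\pi\sigma^2(p))^{-d/2}\le(\pi\rho(p)/2)^{-d/2}\le\rho(p)^{-d/2}$. Conditioning on $S$, which is independent of $U_p$,
\[
P\bigl(\min_Q|U|\le\eta\bigr)\le v_d\,2^d\rho(p)^{-d/2}E(\eta+S)^d .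
\]
It remains to show $ES^d\le C\eta^d$. Write $V_q=(U_q-U_p)+(1-\lambda(q))U_p$, so that $S\le\sup_{q\in Q}|U_q-U_p|+8\eta^2\rho(p)^{-1}|U_p|$. By Lemma~\ref{lem:cov}(iv), the first term has the law of $\eta\sup_{[0,1]\times[-1,1]}|U|$, whose $d$th moment is $C\eta^d$ by Fernique's theorem. Since $E|U_p|^d\le C\rho(p)^{d/2}$, the $d$th moment of the second term is at most $C(\eta^2/\rho(p))^d\rho(p)^{d/2}=C\eta^d(\eta^2/\rho(p))^{d/2}\le C\eta^d$.
\end{proof}

The count in Section~\ref{sec:model} ignored the part of the string with $|x|>\sqrt T$. There $U$ has size $|x|^{1/2}$, so the cells are less likely to visit the ball, and the sum over them converges.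

\begin{proposition}\label{prop:upper}
Let $d\ge7$. For $T>0$ and $0<\eta\le T^{1/4}$,
\[
P\bigl(\exists\,t\in[T,2T],\ x\in\mathbb{R}:\ |U_t(x)|\le\eta\bigr)\le C(\eta T^{-1/4})^{d-6}.
\]
\end{proposition}

\begin{proof}
If $\eta>T^{1/4}/4$, the bound holds with $C=4^{d-6}$, which makes the right side at least $1$. Let $\eta\le T^{1/4}/4$ and $A=\sqrt T/\eta^2\ge16$. The cells of Lemma~\ref{lem:cell} based at $p_{ij}=(T+j\eta^4,2i\eta^2)$, for $i\in\mathbb{Z}$ and $0\le j\le\lfloor A^2\rfloor$, cover $[T,2T]\times\mathbb{R}$. There are at most $2A^2$ values of $j$, and $\rho(p_{ij})\ge(A+2|i|)\eta^2\ge16\eta^2$. So the probability is at most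
\[
2A^2C\sum_{i\in\mathbb{Z}}(A+2|i|)^{-d/2}\le2A^2C\Bigl(A^{-d/2}+2\int_0^\infty(A+2u)^{-d/2}du\Bigr)=2A^2C\Bigl(A^{-d/2}+\frac{A^{1-d/2}}{d/2-1}\Bigr).
\]
This is at most $CA^{3-d/2}$, and $A^{3-d/2}=(\eta T^{-1/4})^{d-6}$.
\end{proof}

This is the upper bound in Theorem~\ref{thm:more}(b). To pass from integrals to sums, let $f$ be increasing and put
\[
\varepsilon_n=f(2^n)\,2^{-n/4},\qquad n\in\mathbb{Z}
\]
(for $n\le0$ only, if $f$ is defined on $(0,1]$). For $t\in[2^n,2^{n+1}]$ monotonicity gives $2^{-1/4}\varepsilon_n\le f(t)t^{-1/4}\le2^{1/4}\varepsilon_{n+1}$, and $\int_{2^n}^{2^{n+1}}dt/t=\log2$. Since each $\varepsilon_n$ is finite, for $d\ge7$,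
\begin{equation}\label{eq:discrete}
I(f)<\infty\iff\sum_{n\ge0}\varepsilon_n^{d-6}<\infty,\qquad
\int_0^1\bigl(f(t)t^{-1/4}\bigr)^{d-6}\frac{dt}t<\infty\iff\sum_{n\le0}\varepsilon_n^{d-6}<\infty .
\end{equation}

\begin{proof}[Proof of the convergent cases of Theorems~\ref{thm:main}, \ref{thm:more}(b) and \ref{thm:more}(c)]
Let $I(f)<\infty$, so that $\sum_{n\ge0}\varepsilon_n^{d-6}<\infty$ and $\varepsilon_n\to0$. Fix an integer $K\ge1$ and let
\[
B_n=\bigl\{\exists\,t\in[2^n,2^{n+1}],\ x\in\mathbb{R}:\ |U_t(x)|\le Kf(2^{n+1})\bigr\},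
\]
a countable union of events $\{\min_Q|U|\le\eta\}$ with $Q$ compact. For $T=2^n$ and $\eta=Kf(2^{n+1})$ we have $\eta T^{-1/4}=2^{1/4}K\varepsilon_{n+1}$, which is at most $1$ for all but finitely many $n$. For these $n$, Proposition~\ref{prop:upper} gives $P(B_n)\le C(2^{1/4}K\varepsilon_{n+1})^{d-6}$, which is summable. By the Borel--Cantelli lemma, a.s.\ only finitely many $B_n$ occur, and off $B_n$ we have $D(t)\ge Kf(2^{n+1})\ge Kf(t)$ for all $t\in[2^n,2^{n+1}]$. So $\liminf_{t\to\infty}D(t)/f(t)\ge K$ a.s.\ for every integer $K$, and the liminf is $\infty$ a.s. Since $D_a\ge D$, the same holds for $D_a$.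

In case (c), finiteness of the integral gives $\sum_{n\le0}\varepsilon_n^{d-6}<\infty$ by \eqref{eq:discrete}. Proposition~\ref{prop:upper} holds for all $T>0$, so the events $B_n$ with $n\le-1$ satisfy the same summable bound for all but finitely many $n$, and the blocks $[2^n,2^{n+1}]$, $n\le-1$, cover $(0,1]$. Hence $\liminf_{t\downarrow0}D(t)/f(t)\ge K$ a.s.\ for every $K$.
\end{proof}

\begin{remark}[Monotonicity]
The test fails for general $f$, since $I(f)$ ignores null sets. Let $f(n)=n$ at integers $n\ge1$ and $f=1$ elsewhere. Then $I(f)<\infty$, but $\sum_nE|U_n(0)|^2/n^2\le d\sum_nn^{-3/2}<\infty$, so $D(n)/f(n)\to0$ a.s.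
\end{remark}

\begin{remark}[The window must be open]
Theorem~\ref{thm:main} fails for $D_0(t)=|U_t(0)|$. Keeping only the cells with $i=0$ in the proof of Proposition~\ref{prop:upper} gives the bound $2A^2CA^{-d/2}=2C(\eta T^{-1/4})^{d-4}$, so the argument above gives $|U_t(0)|/f(t)\to\infty$ a.s.\ whenever $\int_1^\infty(f(t)t^{-1/4})^{d-4}\,dt/t<\infty$. The function $f_\gamma$ of \eqref{eq:fgamma} with $\gamma=1/(d-6)$ has this property, while $I(f_\gamma)=\infty$.
\end{remark}

\section{Moments of occupation measures}\label{sec:moments}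

In this section and the next two, $d\ge1$ is arbitrary unless stated otherwise. Fix $a\in(0,1]$; the constants $c,C$ do not depend on $a$. For $n\in\mathbb{Z}$ define the block and the minimum over it,
\[
\Lambda_n=[2^n,2^{n+1}]\times[-a2^{n/2},a2^{n/2}],\qquad m_n=\min_{\Lambda_n}|U| .
\]
Then $|\Lambda_n|=2a\,2^{3n/2}$, and $2^{n/2}\le\rho\le3\cdot2^{n/2}$ on $\Lambda_n$. Given radii $0<\eta_n\le2^{n/4}$, let
\[
\theta_n=\eta_n2^{-n/4}\in(0,1],\qquad Y_n=\int_{\Lambda_n}\mathbf{1}\{|U_p|\le\eta_n\}\,dp .
\]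
So $\theta_n$ is the radius measured in units of the typical size of $U$ on $\Lambda_n$, and $Y_n>0$ implies $m_n\le\eta_n$.

The integral $\int_0^\infty\min(1,(\eta^2/r)^{d/2})\,dr$ of the Brownian computation is replaced by the following one. By \eqref{eq:volume}, the image of Lebesgue measure under $\rho$ is $4r^2\,dr$, so for $A\ge1$,
\[
\Phi(A):=\int_{\rho(z)\le A}\min\bigl(1,\rho(z)^{-d/2}\bigr)\,dz=\frac43+4\int_1^Ar^{2-d/2}\,dr .
\]
It measures the expected size of a cluster of visits, in units of the cell area. It is bounded exactly when $d>6$: we have $\Phi(A)\le\frac43+\frac8{d-6}$ for $d\ge7$, $\Phi(A)=\frac43+4\log A$ for $d=6$, and $\Phi(A)\le10A^{3-d/2}$ for $d\le5$. Dividing the expected number $\theta^{d-6}$ of visiting cells by the cluster size, we put $\psi(\theta)=\theta^{d-6}/\Phi(6\theta^{-2})$ for $0<\theta\le1$. Inserting $A=6\theta^{-2}$ in the three bounds gives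
\begin{equation}\label{eq:psi}
\psi(\theta)\ge
\begin{cases}
c\,\theta^{d-6}, & d\ge7,\\
c\,(1+\log(1/\theta))^{-1}, & d=6,\\
c, & d\le5.
\end{cases}
\end{equation}

\begin{lemma}\label{lem:moments}
For all $n,m\in\mathbb{Z}$:
\begin{enumerate}
\item[(i)] $c\,\theta_n^d\le P(|U_p|\le\eta_n)\le C\theta_n^d$ for $p\in\Lambda_n$, and hence $c|\Lambda_n|\theta_n^d\le EY_n\le C|\Lambda_n|\theta_n^d$;
\item[(ii)] $E[Y_nY_m]\le C\,EY_n\,EY_m$ if $|n-m|\ge2$;
\item[(iii)] $EY_n^2\le C\,(EY_n)^2/(a\,\psi(\theta_n))$.
\end{enumerate}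
\end{lemma}

\begin{proof}
(i) For $p\in\Lambda_n$, Lemma~\ref{lem:cov}(ii) gives $\frac142^{n/2}\le\sigma^2(p)\le3\cdot2^{n/2}$. The density of $U_p$ at $u$ is $(2\pi\sigma^2(p))^{-d/2}\exp(-|u|^2/2\sigma^2(p))$. For $|u|\le\eta_n$ the exponent is at least $-2$, because $\eta_n^2\le2^{n/2}$; this is where the restriction on the radius is used. Therefore
\[
v_d\eta_n^d\,(6\pi2^{n/2})^{-d/2}e^{-2}\le P(|U_p|\le\eta_n)\le v_d\eta_n^d\,(\pi2^{n/2}/2)^{-d/2},
\]
and $\eta_n^d2^{-nd/4}=\theta_n^d$. Integrate over $\Lambda_n$ using Fubini's theorem.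

For (ii) and (iii), the coordinates are independent, so the density of $(U_p,U_q)$ on $\mathbb{R}^{2d}$ is at most $(2\pi)^{-d}(\det\Sigma_{p,q})^{-d/2}$, and
\begin{equation}\label{eq:joint}
P\bigl(|U_p|\le\eta,\ |U_q|\le\eta'\bigr)\le C\,\eta^d\eta'^{\,d}\,(\det\Sigma_{p,q})^{-d/2}.
\end{equation}

(ii) Let $m\ge n+2$, $p\in\Lambda_n$, $q\in\Lambda_m$. Then $\rho(q)\ge2^{m/2}$ and $\rho(q-p)\ge(2^m-2^{n+1})^{1/2}\ge2^{(m-1)/2}$. By Lemma~\ref{lem:lnd}, $\det\Sigma_{p,q}\ge c\,2^{n/2}2^{m/2}$, so \eqref{eq:joint} gives $P(|U_p|\le\eta_n,|U_q|\le\eta_m)\le C\theta_n^d\theta_m^d$. Integrating, $E[Y_nY_m]\le C|\Lambda_n|\theta_n^d|\Lambda_m|\theta_m^d$, and the lower bound in (i) finishes the proof.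

(iii) Let $p\ne q$ in $\Lambda_n$ and $r=\rho(q-p)$. Then $r\le\rho(p)+\rho(q)\le6\cdot2^{n/2}\le6\rho(q)$, so $\min(\rho(q),r)\ge r/6$ and $\det\Sigma_{p,q}\ge c\,2^{n/2}r$. By \eqref{eq:joint} the joint probability is at most $C\eta_n^{2d}2^{-nd/4}r^{-d/2}=C\theta_n^d(\eta_n^2/r)^{d/2}$, and by (i) it is at most $C\theta_n^d$. Thus
\[
P\bigl(|U_p|\le\eta_n,\ |U_q|\le\eta_n\bigr)\le C\theta_n^d\min\bigl(1,(\eta_n^2/\rho(q-p))^{d/2}\bigr).
\]
Integrate over $q$ with the substitution $q-p=(\eta_n^4z_1,\eta_n^2z_2)$, which has Jacobian $\eta_n^6$, turns $\rho(q-p)$ into $\eta_n^2\rho(z)$, and maps the domain into $\{\rho(z)\le6\cdot2^{n/2}/\eta_n^2\}=\{\rho(z)\le6\theta_n^{-2}\}$. Then integrate over $p$: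
\[
EY_n^2\le C|\Lambda_n|\,\theta_n^d\,\eta_n^6\,\Phi(6\theta_n^{-2}).
\]
Divide by $(EY_n)^2\ge c|\Lambda_n|^2\theta_n^{2d}$ and use $\eta_n^6/|\Lambda_n|=\theta_n^6/(2a)$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:more}(b)]
By \eqref{eq:scaling} with $T^{1/4}$ in place of $\eta$, the event that $|U_t(x)|\le\eta$ for some $t\in[T,2T]$, $|x|\le\sqrt T$, has the same probability as the event that $|U|\le\eta T^{-1/4}$ somewhere in $[1,2]\times[-1,1]$. Take $a=1$, $n=0$ and $\eta_0=\theta_0=\eta T^{-1/4}\le1$. By \eqref{eq:pz}, Lemma~\ref{lem:moments}(iii) and \eqref{eq:psi}, this probability is at least $P(Y_0>0)\ge c\,\psi(\theta_0)\ge c\,(\eta T^{-1/4})^{d-6}$.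
\end{proof}

Part (ii) of Lemma~\ref{lem:moments} is the substitute for independence of the blocks. Adjacent blocks are excluded because they touch, so that $\rho(q-p)$ has no lower bound; we will avoid them by using only even or only odd $n$. The next lemma runs the second moment argument over all blocks at once.

\begin{lemma}\label{lem:bc}
Let $X_1,X_2,\dots$ be nonnegative random variables with finite means and $\sum_iEX_i=\infty$. Suppose that for some $K<\infty$, $EX_i^2\le K\,EX_i$ for all $i$ and $E[X_iX_j]\le K\,EX_i\,EX_j$ for $i\ne j$. Then $P(X_i>0\text{ for infinitely many }i)\ge1/(8K)$.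
\end{lemma}

\begin{proof}
Let $S_N=\sum_{i\le N}X_i$. Then $ES_N^2\le K\,ES_N+K(ES_N)^2\le2K(ES_N)^2$ once $ES_N\ge1$, so \eqref{eq:pz} gives $P(S_N<\frac12ES_N)\le1-\frac1{8K}$ for large $N$. Since $ES_N\to\infty$, on $\{S_\infty<\infty\}$ the event $\{S_N<\frac12ES_N\}$ occurs for all large $N$. By Fatou's lemma $P(S_\infty<\infty)\le1-\frac1{8K}$. Each $X_i$ is a.s.\ finite, so on $\{S_\infty=\infty\}$ a.s.\ infinitely many $X_i$ are positive.
\end{proof}

\section{A zero--one law}\label{sec:zeroone}

Lemma~\ref{lem:bc} yields only a positive probability. To reach probability one we show that $\liminf m_n/g_n$ is deterministic. Conditioning a Gaussian field on finitely many values $U_{q_1},\dots,U_{q_N}$ shifts it by a combination of the functions $R(\cdot,q_l)$. By Lemma~\ref{lem:cov}(iii) such a shift is bounded, and it is $O(\rho(p))$ near the pinned point; so it does not affect the liminf if $g_n$ is larger than that. The Cauchy--Schwarz bound $|R(p,q)|\le(\rho(p)\rho(q))^{1/2}$ would not do: on $\Lambda_n$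 it has order $2^{n/4}$, while the sequences of interest have $g_n\le2^{n/4}$.

\begin{lemma}\label{lem:zeroone}
Let $J\subset\mathbb{Z}$ be infinite and let $g_n>0$, $n\in J$, satisfy
\begin{equation}\label{eq:gcond}
\min(1,2^{n/2})/g_n\to0\qquad\text{as }|n|\to\infty,\ n\in J .
\end{equation}
Then $L=\liminf_{|n|\to\infty,\,n\in J}m_n/g_n$ is a.s.\ equal to a constant in $[0,\infty]$.
\end{lemma}

For $J\subset\{0,1,\dots\}$ condition \eqref{eq:gcond} says $g_n\to\infty$; for $J\subset\{-1,-2,\dots\}$ it says $2^{n/2}/g_n\to0$.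

\begin{proof}
Let $(q_l)_{l\ge1}$ be dense in $\mathbb{H}$ and fix $N$. Choose an orthonormal basis $\xi_i^{(1)}=\sum_{l\le N}c_{il}U^{(1)}_{q_l}$, $1\le i\le M$, of the span of $U^{(1)}_{q_1},\dots,U^{(1)}_{q_N}$ in $L^2(P)$, and let $\xi_i=\sum_{l\le N}c_{il}U_{q_l}\in\mathbb{R}^d$. The coordinates of $U$ are i.i.d., so the variables $\xi^{(j)}_i$ are orthonormal, and each $U_{q_l}$, $l\le N$, is a.s.\ a linear combination of $\xi_1,\dots,\xi_M$ with deterministic coefficients. Let
\[
h_i(p)=E\bigl[U_p^{(j)}\xi_i^{(j)}\bigr]=\sum_{l\le N}c_{il}R(p,q_l),\qquad V_p=U_p-\sum_{i\le M}h_i(p)\xi_i .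
\]
The functions $h_i$ are continuous by Lemma~\ref{lem:cov}(i), so $V$ is a continuous field. It is uncorrelated with, hence independent of, $(\xi_1,\dots,\xi_M)$, and therefore independent of $(U_{q_1},\dots,U_{q_N})$. By Lemma~\ref{lem:cov}(iii), $|h_i(p)|\le\sum_l|c_{il}|\min(\rho(p),\rho(q_l))\le C_N\min(1,\rho(p))$ for a finite constant $C_N$. Since $\rho\le3\cdot2^{n/2}$ on $\Lambda_n$,
\[
\Bigl|\min_{\Lambda_n}|U|-\min_{\Lambda_n}|V|\Bigr|\le\sum_{i\le M}|\xi_i|\sup_{\Lambda_n}|h_i|\le3C_N\min(1,2^{n/2})\sum_{i\le M}|\xi_i| .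
\]
By \eqref{eq:gcond}, this divided by $g_n$ tends to $0$. So $L=\liminf\min_{\Lambda_n}|V|/g_n$, which is $\sigma(V)$-measurable, and $L$ is independent of $\sigma(U_{q_1},\dots,U_{q_N})$. The union of these $\sigma$-fields over $N$ is a $\pi$-system, so $L$ is independent of $\sigma(U_{q_l}:l\ge1)$. By continuity of $U$, this $\sigma$-field is $\sigma(U)$, and $L$ is $\sigma(U)$-measurable. So $L$ is independent of itself, $P(L\le y)\in\{0,1\}$ for every $y$, and $L$ is a.s.\ constant.
\end{proof}

\section{The divergent case and dimensions $d\le6$}\label{sec:div}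

All remaining statements follow from one criterion.

\begin{proposition}\label{prop:criterion}
Let $d\ge1$, $a\in(0,1]$, let $J\subset\mathbb{Z}$ be infinite, and let $0<g_n\le2^{n/4}$, $n\in J$, satisfy \eqref{eq:gcond}. If
\[
\sum_{n\in J}\psi\bigl(\delta g_n2^{-n/4}\bigr)=\infty\qquad\text{for every }\delta\in(0,1],
\]
then $L=\liminf_{|n|\to\infty,\,n\in J}m_n/g_n=0$ a.s.
\end{proposition}

\begin{proof}
Fix $\delta\in(0,1]$, and let $\eta_n=\delta g_n$, so that $\theta_n=\delta g_n2^{-n/4}\le1$. The sum of $\psi(\theta_n)$ diverges over the even or over the odd elements of $J$; let $J'$ be such a class. It is infinite, and distinct elements differ by at least $2$. Normalize each occupation measure so that its mean is the lower bound for the hitting probability: $X_n=\psi(\theta_n)\,Y_n/EY_n$. Then $EX_n=\psi(\theta_n)$, so $\sum_{J'}EX_n=\infty$. By Lemma~\ref{lem:moments}(iii), $EX_n^2\le Ca^{-1}\psi(\theta_n)=Ca^{-1}EX_n$, and by Lemma~\ref{lem:moments}(ii), $E[X_nX_m]\le C\,EX_n\,EX_m$ for distinct $n,m\in J'$.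 By Lemma~\ref{lem:bc}, with positive probability $Y_n>0$, and hence $m_n\le\delta g_n$, for infinitely many $n\in J'$. So $P(L\le\delta)>0$, and by Lemma~\ref{lem:zeroone}, $L\le\delta$ a.s. Let $\delta\downarrow0$ along a sequence.
\end{proof}

To apply the criterion to an increasing $f$, the radii must not exceed $2^{n/4}$, so we truncate:
\[
g_n=\min\bigl(f(2^n),2^{n/4}\bigr),\qquad g_n2^{-n/4}=\min(\varepsilon_n,1).
\]
The sequence $(g_n)$ is nondecreasing, as a minimum of two such sequences. If $(t_n,x_n)\in\Lambda_n$ attains $m_n$, then $t_n\in[2^n,2^{n+1}]$, $|x_n|\le a2^{n/2}\le a\sqrt{t_n}$ and $f(t_n)\ge f(2^n)\ge g_n$. Therefore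
\begin{equation}\label{eq:transfer}
\frac{D(t_n)}{f(t_n)}\le\frac{D_a(t_n)}{f(t_n)}\le\frac{m_n}{g_n}.
\end{equation}
For $d\ge7$ truncation preserves divergence: if $\sum\varepsilon_n^{d-6}=\infty$ over some index set, then $\sum\min(\varepsilon_n,1)^{d-6}=\infty$ over the same set, because either infinitely many terms of the second series equal $1$, or the two series differ in finitely many finite terms.

\begin{proof}[Proof of the divergent cases of Theorems~\ref{thm:main} and \ref{thm:more}(b)]
Let $d\ge7$, $I(f)=\infty$, $a\in(0,1]$ and $J=\{0,1,2,\dots\}$. By \eqref{eq:discrete} and the preceding observation, $\sum_{n\ge0}(g_n2^{-n/4})^{d-6}=\infty$. If $(g_n)$ were bounded, this series would be dominated by a geometric one; so the nondecreasing sequence $g_n$ tends to $\infty$, which is \eqref{eq:gcond}. By \eqref{eq:psi}, $\psi(\delta g_n2^{-n/4})\ge c\,\delta^{d-6}(g_n2^{-n/4})^{d-6}$, so the series in Proposition~\ref{prop:criterion} diverges for every $\delta$. Hence $\liminf_{n\to\infty} m_n/g_n=0$ a.s.,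 and since $t_n\to\infty$, \eqref{eq:transfer} gives $\liminf_{t\to\infty}D(t)/f(t)=\liminf_{t\to\infty}D_a(t)/f(t)=0$ a.s. For $a>1$ use $D_a\le D_1$. Together with Sections~\ref{sec:upper} and \ref{sec:moments}, this proves Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(b).
\end{proof}

\begin{proof}[Proof of the divergent case of Theorem~\ref{thm:more}(c)]
Take $a=1$. By \eqref{eq:discrete} and truncation, $\sum_{n\le-1}(g_n2^{-n/4})^{d-6}=\infty$, the term $n=0$ being finite. At small times \eqref{eq:gcond} need not hold along all negative $n$, because $g_n$ may be smaller than $2^{n/2}$ for infinitely many $n$. But the indices where $g_n$ is that small carry only a finite part of the series, so we discard them. Let $J=\{n\le-1:\ g_n\ge2^{3n/8}\}$. For $n\le-1$ outside $J$ we have $g_n2^{-n/4}<2^{n/8}$, and $\sum_{n\le-1}2^{n(d-6)/8}<\infty$. Hence $\sum_{n\in J}(g_n2^{-n/4})^{d-6}=\infty$, and $J$ is infinite since the terms are at most $1$. For $n\in J$, $2^{n/2}/g_n\le2^{n/8}\to0$ as $n\to-\infty$, which is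 \eqref{eq:gcond}. By \eqref{eq:psi} the series in Proposition~\ref{prop:criterion} diverges for every $\delta$, so $\liminf_{n\to-\infty,\,n\in J}m_n/g_n=0$ a.s. The times $t_n\le2^{n+1}$ lie in $(0,1]$ and tend to $0$, so \eqref{eq:transfer} gives $\liminf_{t\downarrow0}D(t)/f(t)=0$ a.s.
\end{proof}

For $d\le6$ the series in the criterion diverges for every $f$, and the hypothesis $f(t)\to\infty$ is needed only for the zero--one law. The case $d=6$ is the delicate one: the lower bound for the hitting probability of block $n$ may decay like $1/n$, which is just slow enough.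

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
Let $d\le6$, let $f$ be increasing with $f(t)\to\infty$, and take $a=1$, $J=\{0,1,2,\dots\}$. Then $g_n\to\infty$, which is \eqref{eq:gcond}. Fix $\delta\in(0,1]$ and let $\theta_n=\delta g_n2^{-n/4}$. If $d\le5$, then $\psi(\theta_n)\ge c$ by \eqref{eq:psi}. If $d=6$, then $g_n\ge g_0$ gives $\log(1/\theta_n)\le\log(1/\delta g_0)+\frac n4\log2$, so $\psi(\theta_n)\ge c'/(n+1)$ with $c'>0$ depending on $\delta$ and $g_0$. In both cases $\sum_n\psi(\theta_n)=\infty$. Proposition~\ref{prop:criterion} and \eqref{eq:transfer} give $\liminf_{t\to\infty}D(t)/f(t)=0$ a.s.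

For $d\ge7$, apply Theorem~\ref{thm:main} to $f\equiv1$: $I(f)=\int_1^\infty t^{-(d-6)/4-1}\,dt<\infty$, so $D(t)\to\infty$ a.s.

For $d\le6$, we show that if the string escaped with positive probability, it would escape faster than some deterministic $f$ with positive probability. Let $M(t)=\inf_{s\ge t}D(s)$. By continuity of $U$ it is an infimum over countably many points, hence a random variable; it is nondecreasing in $t$, and $\lim_{t\to\infty}M(t)=\liminf_{t\to\infty}D(t)$. Let $\mathcal{E}=\{M(t)\to\infty\}$ and suppose $b:=P(\mathcal{E})>0$. For each $k$, $P(\mathcal{E}\cap\{M(t)\le k\})\to0$ as $t\to\infty$. So, with $t_0=0$, we can choose $t_k\ge t_{k-1}+1$ with $P(\mathcal{E}\cap\{M(t_k)\le k\})\le b\,2^{-k-2}$ for $k\ge1$. Let $f=k$ on $[t_k,t_{k+1})$ for $k\ge1$ and $f=1$ on $(0,t_1)$; this $f$ is increasing and tends to $\infty$. With probability at least $b-b/4>0$ we have $M(t_k)>k$ for all $k\ge1$, and then $D(s)\ge M(t_k)>f(s)$ for $s\in[t_k,t_{k+1})$. So $\liminf_{t\to\infty}D(t)/f(t)\ge1$ with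 positive probability, which contradicts the first statement of (d). Hence $b=0$, that is, $\liminf_{t\to\infty}D(t)<\infty$ a.s.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lam}
Ph\'uc L\^am,
\emph{On the rate of escape or approach to the origin of a random string},
arXiv:2109.10260 (2021).

\end{thebibliography}
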